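
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Boij--S\"oderberg coefficients of $\mathbb P^1\times\mathbb P^1$}


\begin{abstract}
Let $M$ be the homogeneous coordinate ring of $\mathbb P^1\times\mathbb P^1$ embedded by $\mathcal O(d_1,d_2)$, $1\le d_1\le d_2$, over an arbitrary field. Its Betti table is a unique positive combination of pure diagrams along a chain of degree sequences. We prove a conjecture of Bruce, Corey, Erman, Goldstein, Laudone and Yang: each of the $(d_1-1)(d_2-2)+1$ degree sequences that could occur does occur. The case $d_1=1$ is immediate. For $d_1\ge2$ the proof writes each coefficient as twice the dimension of the cokernel of an explicit map between cohomology groups on a product of projective lines. It then bounds the cokernel from below by restricting syzygies to an anticanonical elliptic curve.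
\end{abstract}


\section{The question and the answer}\label{sec:intro}

\subsection{Pure diagrams and the conjecture}
Let $\Bbbk$ be a field, let $1\le d_1\le d_2$ be integers, and put
\[
X=\mathbb P^1\times\mathbb P^1,\quad L=\mathcal O(d_1,d_2),\quad V=H^0(X,L),\quad N=\dim V=(d_1+1)(d_2+1),\quad S=\operatorname{Sym}V .
\]
The homogeneous coordinate ring of $X\subset\mathbb P^{N-1}$ is
\[
M=\bigoplus_{t\ge0}M_t,\qquad M_t=H^0(X,L^t)=H^0(X,\mathcal O(td_1,td_2)).
\]
It is a graded Cohen--Macaulay $S$-module of codimension $c=N-3$ (Section~\ref{sec:betti} recalls why). Its graded Betti numbers $\beta_{i,j}(M)=\dim_\Bbbk\operatorname{Tor}^S_i(M,\Bbbk)_j$ form the Betti table $\beta(M)$.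

A \emph{degree sequence} of length $c+1$ is a sequence of integers $\boldsymbol\delta=(\delta_0<\dots<\delta_c)$. Its \emph{pure diagram} $\pi_{\boldsymbol\delta}$ has the entries
\[
\beta_{i,\delta_i}(\pi_{\boldsymbol\delta})=\prod_{m\ne i}\frac1{|\delta_i-\delta_m|},\qquad \beta_{i,j}(\pi_{\boldsymbol\delta})=0\ \text{ for } j\ne\delta_i .
\]
Degree sequences are ordered termwise. By Boij--S\"oderberg theory (Eisenbud--Schreyer), a graded Cohen--Macaulay module $M$ of codimension $c$ over a polynomial ring has a unique decomposition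
\begin{equation}\label{eq:BS}
\beta(M)=\sum_{\boldsymbol\delta\in C_M}a_{\boldsymbol\delta}\,\pi_{\boldsymbol\delta},\qquad a_{\boldsymbol\delta}\in\mathbb Q_{>0},
\end{equation}
with $C_M$ a totally ordered set (a chain) of degree sequences of length $c+1$. We put $a_{\boldsymbol\delta}=0$ for $\boldsymbol\delta\notin C_M$.

Write $[N]=\{0,1,\dots,N-1\}$. For $2\le K\le N-1$ let $\boldsymbol\delta^K$ be the increasing listing of $[N]\setminus\{1,K\}$, and write $a_K=a_{\boldsymbol\delta^K}$. These sequences form a chain: if $K<K'$, then $\boldsymbol\delta^{K}>\boldsymbol\delta^{K'}$. For $0\le j\le(d_1-1)(d_2-2)$ put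
\[
\boldsymbol\delta_j=\boldsymbol\delta^{N-d_1-j}.
\]
These are the only degree sequences that can occur in \eqref{eq:BS} (Section~\ref{sec:class}). It was conjectured in \cite{BCEGLY} that all of them do: $a_{\boldsymbol\delta_j}\ne0$ for $0\le j\le(d_1-1)(d_2-2)$.

\subsection{What the coefficients measure}
For $2\le m\le N-1$ put
\begin{equation}\label{eq:fdef}
f(m)=\frac{m!\,(N-1-m)!}{m-1}\,\beta_{m-1,m}(M).
\end{equation}
So $f$ records the linear strand of the resolution, suitably rescaled. We shall see that $f(m)=\sum_{K>m}a_K(K-m)$. Hence $f$ extends to a convex piecewise linear function on the interval from $2$ to $N-1$ whose break points are integers, and for $3\le K\le N-2$ the coefficient $a_K$ is the change of slope at $K$. For $d_1\ge2$ the conjecture says that $f$ has a break at \emph{every} integer $K$ of a certain interval.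

Knowing which Betti numbers vanish gives only the ends of that interval. Indeed, $\pi_{\boldsymbol\delta^{K}}$ has $\beta_{p,p+1}\ne0$ exactly for $1\le p\le K-2$ and $\beta_{p,p+2}\neq 0$ exactly for $K-1\le p\le c$. So for $K'<K''$ the sum $\pi_{\boldsymbol\delta^{K'}}+\pi_{\boldsymbol\delta^{K''}}$ of just two pure diagrams has the same nonzero entries as the sum over all $K$ with $K'\le K\le K''$. A coefficient $a_K$ strictly inside the interval vanishes if and only if $f(K-1)+f(K+1)=2f(K)$, and to exclude this equality one needs a reason. The reason found here is that $a_K$ is twice the dimension of a cokernel which can be mapped onto a nonzero space.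

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be any field, $1\le d_1\le d_2$, and $\rho=2d_1+2d_2-2$.
\begin{enumerate}
\item[(1)] $a_{\boldsymbol\delta_j}\ne0$ for every $0\le j\le(d_1-1)(d_2-2)$.
\item[(2)] $C_M=\{\boldsymbol\delta_j:0\le j\le(d_1-1)(d_2-2)\}$.
\item[(3)] If $d_1\ge2$ and $K=N-d_1-j$ with $0\le j\le(d_1-1)(d_2-2)$, then
\[
a_K=f(K-1)-2f(K)+f(K+1)
\]
is an even positive integer, and $a_K\ge2(K-1)\,(K-3)!$.
\end{enumerate}
In particular, for $d_1\ge2$ and $1\le p\le N-3$: $\beta_{p,p+1}(M)\ne0$ if and only if $p\le N-d_1-2$, and $\beta_{p,p+2}(M)\ne0$ if and only if $p\ge\rho$.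
\end{theorem}

We note the identity $N-d_1-(\rho+1)=(d_1-1)(d_2-2)$. By it, $\boldsymbol\delta^K$ is one of the $\boldsymbol\delta_j$ exactly when
\begin{equation}\label{eq:range}
\rho+1\le K\le N-d_1 .
\end{equation}

\begin{example}\label{ex:numbers}
Let $(d_1,d_2)=(2,3)$. Then $N=12$, $c=9$, $\rho=8$, and \eqref{eq:range} reads $9\le K\le10$. By the theorem $\beta_{p,p+1}(M)=0$ for $p\ge9$ and $\beta_{p,p+2}(M)=0$ for $1\le p\le7$. (These vanishing statements are proved directly in Proposition~\ref{prop:vanish}.) So in each degree $m$ at most one Betti number is nonzero, and it can be read off from $\sum_p(-1)^p\beta_{p,m}(M)$, which is the coefficient of $z^m$ in $(1-z)^9(1+9z+2z^2)$ (Section~\ref{sec:betti}). For $m=7,8,9$ this coefficient is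
\[
-36+756-252=468,\qquad 9-324+168=-147,\qquad -1+81-72=8 ,
\]
so $\beta_{6,7}=468$, $\beta_{7,8}=147$, $\beta_{8,9}=8$. Hence $f(7),\dots,f(11)$ are $7!$ times $1872$, $1008$, $144$, $0$, $0$, with successive differences $7!$ times $-864$, $-864$, $-144$, $0$. There is no break at $8$, and there are breaks at $9$ and $10$, with $a_9=720\cdot7!$ and $a_{10}=144\cdot7!$.
\end{example}

\subsection{Plan of the proof}
Section~\ref{sec:betti} describes the shape of the Betti table and settles $d_1=1$. In Section~\ref{sec:coker} we pull the resolution back to a product of projective lines, twisted so that only the generators of degrees $K-1,K,K+1$ keep any cohomology. Then $a_K$ becomes twice the dimension of the cokernel of one map. Section~\ref{sec:first} shows in a small case how to see that the cokernel is nonzero. The argument needs a linear form $\varepsilon$ on a space of syzygies through which the linear strand involves few linear forms. Section~\ref{sec:criterion} makes this a general criterion, and Sections~\ref{sec:curve} and~\ref{sec:epsilon} construct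 $\varepsilon$ by restricting to an elliptic curve. Section~\ref{sec:class} shows that no other degree sequences occur.

\section{The shape of the Betti table}\label{sec:betti}

Betti numbers, and hence the decomposition \eqref{eq:BS}, do not change under extension of the field. \emph{From now on $\Bbbk$ is algebraically closed.} We use the following consequence of the K\"unneth formula all the time:
\begin{equation}\label{eq:H1}
H^1(X,\mathcal O(a,b))=0\quad\text{if } a,b\ge-1\ \text{ or } a,b\le-1 .
\end{equation}

Looking at monomials, one sees that $H^0(\mathcal O(a,b))\otimes H^0(\mathcal O(a',b'))\to H^0(\mathcal O(a+a',b+b'))$ is surjective for $a,b,a',b'\ge0$. So $M$ is generated by $M_0=\Bbbk$ as an $S$-module, and it is a domain of dimension~$3$. It equals $\bigoplus_{t\in\mathbb Z}H^0(X,L^t)$, and $H^1(X,L^t)=0$ for all $t$ by \eqref{eq:H1}. So its local cohomology vanishes below degree $3$, that is, $M$ is Cohen--Macaulay.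

\subsection{Reduction to finite length}
From $\dim M_t=(td_1+1)(td_2+1)$ one computes
\begin{equation}\label{eq:hvector}
\begin{aligned}
(1-z)^3\sum_{t\ge0}\dim M_t\,z^t&=d_1d_2\,z(1+z)+(d_1+d_2)z(1-z)+(1-z)^2\\
&=1+cz+(d_1-1)(d_2-1)z^2 .
\end{aligned}
\end{equation}
There are $M$-regular sequences $y_1,y_2,y_3\in V$. Indeed, as long as the depth is positive, each of the finitely many associated primes meets $V$ in a proper subspace, and finitely many proper subspaces do not cover $V$ because $\Bbbk$ is infinite. Let $y_1,y_2,y_3$ be any such sequence; a particular choice will be made in Section~\ref{sec:epsilon}. Its members are linearly independent, hence also $S$-regular. Put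
\[
\bar V=V/\langle y_1,y_2,y_3\rangle,\qquad R=\operatorname{Sym}\bar V,\qquad B=M/(y_1,y_2,y_3)M .
\]
By \eqref{eq:hvector}, $B_0=\Bbbk$, $\dim B_1=c=\dim\bar V$, $\dim B_2=(d_1-1)(d_2-1)$ and $B_t=0$ for $t\ge3$. Since $B$ is generated by $B_0$, we have $B_1=\bar V$. If $F$ is the minimal free resolution of $M$ over $S$, then $\bar F=F\otimes_SR$ is the minimal free resolution of $B$ over $R$. Therefore $\operatorname{Tor}^S_i(M,\Bbbk)_j=\operatorname{Tor}^R_i(B,\Bbbk)_j$ is the homology of the Koszul strand
\[
\wedge^{i+1}\bar V\otimes B_{j-i-1}\to\wedge^i\bar V\otimes B_{j-i}\to\wedge^{i-1}\bar V\otimes B_{j-i+1}.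
\]
It vanishes for $j-i>2$. For $j=i\ge1$ it vanishes too, because $\wedge^i\bar V\to\wedge^{i-1}\bar V\otimes\bar V$ is injective. So $F_0=S$ and, for $1\le p\le c$,
\[
F_p=P_p\otimes S(-p-1)\oplus Q_p\otimes S(-p-2),\quad P_p=\operatorname{Tor}^S_p(M,\Bbbk)_{p+1},\quad Q_p=\operatorname{Tor}^S_p(M,\Bbbk)_{p+2}.
\]
We put $P_p=Q_p=0$ for $p>c$ and $Q_0=0$. By minimality the differential has no component of degree $0$. Hence for $p\ge2$ it maps $P_p\otimes S(-p-1)$ into $P_{p-1}\otimes S(-p)$, that is, it is given there by a linear map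
\[
\partial:P_p\to V\otimes P_{p-1}.
\]

\subsection{The coefficients as second differences}
Let $\boldsymbol\delta\in C_M$. As all coefficients in \eqref{eq:BS} are positive, $\beta_{i,\delta_i}(M)>0$ for all $i$. So $\delta_0=0$ and $\delta_i\in\{i+1,i+2\}$ for $1\le i\le c$, which means $\boldsymbol\delta=\boldsymbol\delta^K$ for some $2\le K\le N-1$.

Let $2\le m\le N-1$, $m\ne K$. Since $\prod_{r\in[N],\,r\ne m}|m-r|=m!\,(N-1-m)!$, the entry of $\pi_{\boldsymbol\delta^K}$ in degree $m$ is
\[
\frac{(m-1)\,|m-K|}{m!\,(N-1-m)!},\quad\text{in homological position } m-1\text{ if } m<K,\ \text{ and } m-2\text{ if } m>K .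
\]
Comparing the entries in position $m-1$ and degree $m$ in \eqref{eq:BS}, and recalling \eqref{eq:fdef}, we get
\begin{equation}\label{eq:fconvex}
f(m)=\sum_{K>m}a_K\,(K-m)\qquad(2\le m\le N-1).
\end{equation}
The function $m\mapsto\max(K-m,0)$ has second difference $1$ at $K$ and $0$ at all other integers. Hence
\begin{equation}\label{eq:second}
a_K=f(K-1)-2f(K)+f(K+1)\qquad(3\le K\le N-2).
\end{equation}

\subsection{The case $d_1=1$}
Here $B_2=0$, so all $Q_p$ vanish. If $K\le N-2$, the last entry of $\boldsymbol\delta^K$ is $N-1=c+2$, so $\boldsymbol\delta^K\in C_M$ would need $Q_c\ne0$. Hence only $\boldsymbol\delta^{N-1}=\boldsymbol\delta_0$ can occur, and it does occur because $\beta(M)\ne0$. The range of $j$ is $\{0\}$. This proves Theorem~\ref{thm:main} for $d_1=1$. \emph{From now on $d_1\ge2$.} Then $N\ge9$ and $\rho\ge6$.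

\section{A coefficient as the dimension of a cokernel}\label{sec:coker}

Formula \eqref{eq:second} is an alternating sum of three terms. We realize it as the Euler characteristic of a complex with the three terms $P_{K}$, $P_{K-1}$, $P_{K-2}$, each tensored with a suitable space. For this we want to apply to $\bar F$ a cohomology functor that annihilates every generator not of degree $K-1$, $K$ or $K+1$. The generators have degrees in $\{0,2,3,\dots,N-1\}$, so there are $N-4=c-1$ degrees to be annihilated. On $\mathbb P^1$, the bundle $\mathcal O(r-1-m)$ has no cohomology exactly when $m=r$, so one projective line serves to annihilate one degree. We therefore work on a product of $c-1$ lines. It maps naturally to a projective space of dimension $c-1$, and $c-1$ is the dimension of $\operatorname{Proj}R$.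

\subsection{The morphism and the line bundles}
Let $3\le K\le N-2$. Put
\[
I=[N]\setminus\{1,K-1,K,K+1\},\qquad |I|=c-1,\qquad Z=(\mathbb P^1)^{I},
\]
with coordinates $(s_r:t_r)$ on the factor $r\in I$. Expand, in variables $\lambda,\mu$,
\[
\prod_{r\in I}(s_r\lambda+t_r\mu)=\sum_{k=0}^{c-1}e_k\,\lambda^{c-1-k}\mu^k,\qquad e_k\in H^0(Z,\mathcal O(1,\dots,1)).
\]
The $c$ sections $e_k$ are linearly independent, as they involve disjoint sets of monomials. They have no common zero, as a product of nonzero linear forms is nonzero. So every isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$ defines a morphism $\varphi:Z\to\mathbb P^{c-1}=\operatorname{Proj}R$ with $\varphi^*\mathcal O(1)=\mathcal O(1,\dots,1)$. We will use the freedom in this isomorphism later.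

For $m\in\mathbb Z$ let $\mathcal L_m$ be the line bundle on $Z$ whose degree on the factor $r$ is $r-1-m$. By the K\"unneth formula, $\mathcal L_m$ has no cohomology if $m\in I$. Otherwise it has cohomology only in degree $\#\{r\in I:r<m\}$, of dimension $\prod_{r\in I}|r-m|$. The three values $m=K-1,K,K+1$ have the same cohomological degree, namely $\#\{0,2,3,\dots,K-2\}=K-2$. Put
\[
A_m=H^{K-2}(Z,\mathcal L_m),\qquad \alpha_m=\dim A_m\qquad(m=K-1,K,K+1).
\]
An element of $\bar V$ acts, through $\varphi$, as multiplication $A_{m+1}\to A_{m}$ for $m=K-1,K$.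

\begin{proposition}\label{prop:coker}
Let $3\le K\le N-2$, and fix an $M$-regular sequence $y_1,y_2,y_3\in V$ and an isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$ as above. Then
\[
a_K=2\dim\operatorname{coker}\bigl(A_K\otimes P_{K-1}\longrightarrow A_{K-1}\otimes P_{K-2}\bigr),
\]
where $x\otimes\eta\mapsto\sum_l \bar v_lx\otimes\eta_l$ if $\partial\eta=\sum_l v_l\otimes\eta_l$, and $\bar v_l$ is the image of $v_l$ in $\bar V$. In particular $a_K$ is an even nonnegative integer.
\end{proposition}

\begin{proof}
Since $B$ has finite length, the sheafification of $\bar F$ on $\mathbb P^{c-1}$ is an exact complex of vector bundles, and so is the pullback to $Z$. Let $\mathcal C_\bullet$ be this pullback tensored with $\mathcal L_0$. A generator of degree $m$ of $F_p$ contributes a summand $\mathcal L_m$ to $\mathcal C_p$. As $\mathcal C_\bullet$ is exact and bounded, its hypercohomology is $0$, so the spectral sequence with $E_1$-terms $H^q(Z,\mathcal C_p)$ converges to $0$. All $m$ that occur lie in $\{0,2,\dots,N-1\}$, and of these only $K-1,K,K+1$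 are not in $I$. Hence the $E_1$-page has only the row $q=K-2$, and this row, the complex $H^{K-2}(Z,\mathcal C_\bullet)$, is exact. Its terms are
\[
\begin{array}{c|c}
p& H^{K-2}(Z,\mathcal C_p)\\ \hline
K& A_{K+1}\otimes P_K\\
K-1& A_K\otimes P_{K-1}\ \oplus\ A_{K+1}\otimes Q_{K-1}\\
K-2& A_{K-1}\otimes P_{K-2}\ \oplus\ A_K\otimes Q_{K-2}\\
K-3& A_{K-1}\otimes Q_{K-3}
\end{array}
\]
and $0$ otherwise. (The generator of $F_0$ has degree $0\in I$ and contributes nothing.) The $P$-terms form a subcomplex $\mathcal P$, with differentials given by $\partial$. The $Q$-terms form the quotient complex $\mathcal Q$. Exactness gives $H_p(\mathcal P)\cong H_{p+1}(\mathcal Q)$ for all $p$. Since $\mathcal Q$ lives in positions $\le K-1$, it follows that $H_K(\mathcal P)=H_{K-1}(\mathcal P)=0$. So the three-term complex $\mathcal P$ has homology only at its right end, and the dimension of the cokernel in question is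
\[
\alpha_{K-1}\dim P_{K-2}-\alpha_K\dim P_{K-1}+\alpha_{K+1}\dim P_K .
\]
From $\alpha_m=\prod_{r\in I}|r-m|$ we get
\[
\alpha_K=\frac{K!\,(N-1-K)!}{K-1},\qquad \alpha_m=\frac12\cdot\frac{m!\,(N-1-m)!}{m-1}\quad(m=K\pm1).
\]
Here we divided $m!(N-1-m)!$ by the distances from $m$ to $1$ and to the other two of $K-1,K,K+1$. Since $\dim P_{m-1}=\beta_{m-1,m}(M)$, the dimension of the cokernel is $\frac12\bigl(f(K-1)-2f(K)+f(K+1)\bigr)$, which is $\frac12a_K$ by \eqref{eq:second}.
\end{proof}

\section{The idea in a small case: $(d_1,d_2)=(2,3)$, $K=9$}\label{sec:first}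

For $(d_1,d_2)=(2,2)$ the range \eqref{eq:range} is the single value $K=7$. The first case with more than one value is $(2,3)$, with $N=12$, $c=9$, $\rho=8$ and $K\in\{9,10\}$. Both values are ends of the chain, but the argument below makes no use of this; we choose the case because its numbers are small. Take $K=9$. Then $Z=(\mathbb P^1)^8$ has factors indexed by $I=\{0,2,3,4,5,6,7,11\}$. We want to show that the map
\[
A_9\otimes P_8\to A_8\otimes P_7
\]
is not surjective. (By Example~\ref{ex:numbers} we have $\dim P_8=8$ and $\dim P_7=147$, but the argument does not depend on sizes.)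

\emph{Reading off a cokernel.} On the factors $r\le7$ the bundle $\mathcal L_8$ has degree $r-9\le-2$ and contributes an $H^1$. On the single remaining factor $r=11$ it has degree $2$ and contributes $H^0(\mathbb P^1,\mathcal O(2))$. Suppose we find a nonzero linear form $\varepsilon:P_7\to\Bbbk$ and a nonzero $u\in\bar V$ such that, for every $\eta\in P_8$, the image of $(1\otimes\varepsilon)\partial\eta\in V$ in $\bar V$ is a multiple of $u$. Choose the isomorphism $\bar V\cong\langle e_0,\dots,e_8\rangle$ so that $u$ corresponds to $e_0=\prod_{r\in I}s_r$, which vanishes where $s_{11}=0$. Then the composite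
\[
A_8\otimes P_7\xrightarrow{\,1\otimes\varepsilon\,}A_8\longrightarrow\bigotimes_{r\in\{0,2,\dots,7\}}H^1(\mathbb P^1,\mathcal O(r-9)),
\]
whose last arrow evaluates the factor $H^0(\mathbb P^1,\mathcal O(2))$ at $s_{11}=0$, is surjective. It kills the image of $A_9\otimes P_8$, because on that image its value is a multiple of $u|_{s_{11}=0}=0$. The target has dimension $8\cdot6!$. So $a_9\ge2\cdot8\cdot6!>0$.

\emph{Finding $\varepsilon$.} Let $E\subset X$ be a smooth curve with equation $q\in H^0(\mathcal O(2,2))$, an elliptic curve of degree $10$. The linear forms vanishing on $E$ are $U=q\cdot H^0(\mathcal O(0,1))$, a two-dimensional subspace of $V$. Let $T_p$ be the space of linear $p$-th syzygies of $E$ in its span $\mathbb P^9$. Restricting syzygies gives maps $P_p\to T_p$. Two facts hold, and both are proved below for all $(d_1,d_2)$ with $d_1\ge2$: $T_8=0$, and $P_7\to T_7$ is not zero. Let $\varepsilon$ be a nonzero composite $P_7\to T_7\to\Bbbk$. For $\eta\in P_8$, the restriction of $\partial\eta$ to $E$ is essentially the differential of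 an element of $T_8=0$. So $\partial\eta$, pushed along $P_7\to T_7$, has coefficients in linear forms that vanish on $E$, that is, in $U$. (Lemma~\ref{lem:strand} makes this precise.) Now $U$ has dimension $2$, one too many. But the first element $y_1$ of the regular sequence can be chosen in $U$. Then $U$ has image of dimension $1$ in $\bar V$, and this is what we needed.

For $K=10$ the factor $r=11$ is no longer available (now $I=\{0,2,\dots,8\}$), so the linear forms $(1\otimes\varepsilon)\partial\eta$ must all become $0$ in $\bar V$. The remedy, for general $K$, is to use syzygies that also involve $U$. One contracts with $n$ linear forms on $U$, and this cuts $U$ down to a subspace of codimension $n$.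

\section{A criterion for $a_K\neq0$}\label{sec:criterion}

We now carry out the first half of Section~\ref{sec:first} for all $K$. There are $N-2-K$ factors of $Z$ on which $\mathcal L_{K-1}$ has sections. By choosing one point on each of them we can make $N-2-K$ linear forms vanish without losing all cohomology.

\begin{proposition}\label{prop:criterion}
Let $3\le K\le N-2$. Suppose there are a nonzero linear form $\varepsilon:P_{K-2}\to\Bbbk$, a subspace $U_1\subset V$, and an $M$-regular sequence $y_1,y_2,y_3\in V$ such that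
\begin{enumerate}
\item[(i)] $(1\otimes\varepsilon)\,\partial(P_{K-1})\subset U_1$, and
\item[(ii)] the image of $U_1$ in $\bar V=V/\langle y_1,y_2,y_3\rangle$ has dimension at most $N-2-K$.
\end{enumerate}
Then $a_K$ is an even positive integer, and $a_K\ge2(K-1)(K-3)!$.
\end{proposition}

\begin{proof}
The number $a=N-2-K\ge0$ is the number of $r\in I$ with $r\ge K+2$, and $a<c$. Choose $\bar U_1\subset\bar V$ of dimension exactly $a$ containing the image of $U_1$.

For $q=(\lambda:\mu)\in\mathbb P^1$ put
\[
\ell_q=\prod_{r\in I}(s_r\lambda+t_r\mu)=\sum_k\lambda^{c-1-k}\mu^k\,e_k ,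
\]
which is well defined up to a nonzero scalar. For at most $c$ distinct points $q$ the $\ell_q$ are linearly independent (Vandermonde). Choose distinct points $q_r=(\lambda_r:\mu_r)$, one for each $r\in I$ with $r\ge K+2$, and an isomorphism $\bar V\cong\langle e_0,\dots,e_{c-1}\rangle$ that takes $\bar U_1$ to the span of the $\ell_{q_r}$. We use this isomorphism in Proposition~\ref{prop:coker}.

Let $Z_1\subset Z$ be the locus where, for each $r\in I$ with $r\ge K+2$, the $r$-th coordinate is the zero of $s_r\lambda_r+t_r\mu_r$. Every $\ell_{q_r}$ vanishes on $Z_1$, so $\bar U_1$ vanishes on $Z_1\cong(\mathbb P^1)^{K-2}$. Put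
\[
A'=H^{K-2}(Z_1,\mathcal L_{K-1}|_{Z_1})\cong\bigotimes_{r\in\{0,2,\dots,K-2\}}H^1(\mathbb P^1,\mathcal O(r-K)).
\]
Its dimension is $\prod_{r\in\{0,2,\dots,K-2\}}(K-1-r)=(K-1)(K-3)!>0$. By K\"unneth, the restriction $\operatorname{res}:A_{K-1}\to A'$ is the identity on the $H^1$-factors tensored with evaluations at points $H^0(\mathbb P^1,\mathcal O(r-K))\to\Bbbk$ for $r\ge K+2$. These are surjective, hence so is $\operatorname{res}$. As $\varepsilon\ne0$, the composite
\[
A_{K-1}\otimes P_{K-2}\xrightarrow{\,1\otimes\varepsilon\,}A_{K-1}\xrightarrow{\ \operatorname{res}\ }A'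
\]
is surjective. On the image of $x\otimes\eta\in A_K\otimes P_{K-1}$ its value is $\operatorname{res}(u\,x)=u|_{Z_1}\operatorname{res}(x)$, where $u$ is the image of $(1\otimes\varepsilon)\partial\eta$ in $\bar V$. By (i), $u\in\bar U_1$, so this value is $0$. Hence the cokernel in Proposition~\ref{prop:coker} surjects onto $A'$, and $a_K\ge2\dim A'$.
\end{proof}

It remains to find $\varepsilon$, $U_1$ and $y_1,y_2,y_3$ for each $K$ in the range \eqref{eq:range}.

\section{Restricting syzygies to an elliptic curve}\label{sec:curve}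

\subsection{The curve and its coordinate ring}
Since $\mathcal O_X(2,2)$ is very ample, Bertini's theorem gives a smooth curve $E\in|\mathcal O_X(2,2)|$. The twists $L^t(-E)=\mathcal O(td_1-2,td_2-2)$ have both degrees $\ge0$ if $t\ge1$ (here $d_1,d_2\ge2$ is used) and both $\le-2$ if $t\le0$. So $H^1(X,L^t(-E))=0$ for all $t\in\mathbb Z$ by \eqref{eq:H1}, and
\[
H^0(X,L^t)\to H^0(E,L^t)\quad\text{is surjective for all }t\in\mathbb Z .
\]
For $t=0$ this shows $H^0(E,\mathcal O_E)=\Bbbk$, so $E$ is connected and, being smooth, integral. By adjunction, $\omega_E\cong\omega_X(E)|_E\cong\mathcal O_E$. For $t<0$ we get $H^0(E,L^t)=0$. So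
\[
M_E=\bigoplus_{t\in\mathbb Z}H^0(E,L^t)
\]
is a quotient of $M$. In particular it is a finitely generated $S$-module generated by $(M_E)_0=\Bbbk$. It has dimension $2$, and it consists of all sections of all twists of its associated sheaf, so it is Cohen--Macaulay. Put
\[
U=\ker\bigl(V\to H^0(E,L)\bigr)\cong H^0(\mathcal O(d_1-2,d_2-2)),\qquad g=\dim U=(d_1-1)(d_2-1)=N-\rho-2,
\]
and $V_E=V/U=(M_E)_1$, of dimension $\rho+2$. Let $S_E=\operatorname{Sym}V_E=S/(U)$. As an $S_E$-module, $M_E$ has codimension $\rho$. We write
\[
T_q=\operatorname{Tor}^{S_E}_q(M_E,\Bbbk)_{q+1}.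
\]
Note that $T_0=0$.

\begin{lemma}\label{lem:Trho}
$T_\rho=0$.
\end{lemma}
\begin{proof}
By graded local duality over $S_E$, a polynomial ring in $\rho+2$ variables, and by Serre duality on $E$,
\[
\operatorname{Ext}^\rho_{S_E}(M_E,S_E(-\rho-2))\cong\bigoplus_tH^1(E,L^{-t})^*\cong\bigoplus_tH^0(E,\omega_E\otimes L^t)\cong M_E .
\]
Dualizing the minimal resolution of $M_E$, of length $\rho$, gives $\operatorname{Tor}_\rho(M_E,\Bbbk)_j^*\cong\operatorname{Tor}_0(M_E,\Bbbk)_{\rho+2-j}$. As $M_E$ is generated in degree $0$, this is nonzero only for $j=\rho+2$. So $T_\rho=\operatorname{Tor}_\rho(M_E,\Bbbk)_{\rho+1}=0$.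
\end{proof}

\subsection{Comparison of linear strands}
Over $S$, the linear syzygies of $M_E$ come in layers $\wedge^iU\otimes T_{p-i}$, because $U$ annihilates $M_E$. Since $T_\rho=0$, the linear strand can reach the layer $\wedge^nU\otimes T_{\rho-1}$ only from $\wedge^{n+1}U\otimes T_{\rho-1}$, and this step multiplies by elements of $U$ only. We now make this precise.

Fix a splitting $V=U\oplus V'$ with $V'\cong V_E$, so that $S=\operatorname{Sym}U\otimes S_E$. Let $\mathcal K(U)=\wedge^\bullet U\otimes\operatorname{Sym}U$ be the Koszul resolution of $\Bbbk$ over $\operatorname{Sym}U$, and let $G$ be the minimal free resolution of $M_E$ over $S_E$. Then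
\[
F^E=\mathcal K(U)\otimes_\Bbbk G
\]
is the minimal free resolution of $M_E$ over $S$. We have $G_0=S_E$. Since $V_E=(M_E)_1$, the generators of $G_1$ have degrees $\ge2$, hence by minimality those of $G_q$ have degrees $\ge q+1$ for $q\ge1$. Therefore the generators of $F^E_p$ of degree $\le p$ are those in $\wedge^pU$, of degree $p$, and those of degree $p+1$ are
\begin{equation}\label{eq:TorE}
\operatorname{Tor}^S_p(M_E,\Bbbk)_{p+1}=\bigoplus_{i}\wedge^iU\otimes T_{p-i} .
\end{equation}

The decomposition \eqref{eq:TorE} is a grading. Indeed, give $U$ weight $1$ and $V'$ weight $0$. Then $S$ becomes bigraded, and $M_E$, placed in weight $0$, is a bigraded module because $U$ acts by zero. The resolution $F^E$ is bigraded, and the $i$-th summand in \eqref{eq:TorE} is the part of weight $i$ of the bigraded space $\operatorname{Tor}^S_p(M_E,\Bbbk)_{p+1}$. We can also compute $\operatorname{Tor}^S(M_E,\Bbbk)$ as the homology of the Koszul complex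
\begin{equation}\label{eq:koszulE}
\wedge V\otimes M_E=\bigoplus_i\wedge^iU\otimes\bigl(\wedge V'\otimes M_E\bigr),
\end{equation}
whose differential is $\pm1\otimes d$ on each summand, again because $U$ annihilates $M_E$; the $i$-th summand has weight $i$. The isomorphism between the two computations passes through the total complex of (Koszul complex)${}\otimes_SF^E$, in which all maps preserve weights. So the weight $i$ component of a class may be computed in either way.

Let $\nu_p:P_p\to\operatorname{Tor}^S_p(M_E,\Bbbk)_{p+1}$ be the map induced by $M\to M_E$, and let $\nu_{p,i}:P_p\to\wedge^iU\otimes T_{p-i}$ be its weight $i$ component. Let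
\[
\Delta:\wedge^{n+1}U\to U\otimes\wedge^nU,\qquad \Delta(u_0\wedge\dots\wedge u_n)=\sum_{k=0}^n(-1)^ku_k\otimes u_0\wedge\cdots\widehat{u_k}\cdots\wedge u_n .
\]

\begin{lemma}\label{lem:strand}
Let $n\ge0$ and $\eta\in P_{n+\rho}$. Then
\[
(1\otimes\nu_{n+\rho-1,n})(\partial\eta)=(\Delta\otimes1)\bigl(\nu_{n+\rho,n+1}(\eta)\bigr)\quad\text{in } V\otimes\wedge^nU\otimes T_{\rho-1}.
\]
In particular the left side lies in $U\otimes\wedge^nU\otimes T_{\rho-1}$.
\end{lemma}
\begin{proof}
Put $p=n+\rho$, and let $\Phi:F\to F^E$ be a homogeneous map of complexes lifting $M\to M_E$. In the equality $\Phi_{p-1}\circ\partial_F=\partial_{F^E}\circ\Phi_p$, applied to $\eta$, we compare the components in the free summand $\mathcal F$ of $F^E_{p-1}$ generated by $\wedge^nU\otimes T_{\rho-1}$, whose generators have degree $p$.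

On the left, $\partial_F\eta=\partial\eta\in V\otimes P_{p-1}$. The elements of $P_{p-1}$ have degree $p$, as do the generators of $\mathcal F$. So the component of $\Phi_{p-1}|_{P_{p-1}}$ in $\mathcal F$ is $\nu_{p-1,n}$, and we obtain $(1\otimes\nu_{p-1,n})(\partial\eta)$.

On the right, $\Phi_p(\eta)$ has degree $p+1$, so it lies in $\bigl(V\otimes\wedge^pU\bigr)\oplus\bigoplus_i\wedge^iU\otimes T_{p-i}$, with second component $\nu_p(\eta)$. The differential of $F^E$ maps $\mathcal K(U)_i\otimes G_{p-i}$ to $\mathcal K(U)_{i-1}\otimes G_{p-i}$ by the Koszul differential, which is given on generators by $\Delta$, and to $\mathcal K(U)_i\otimes G_{p-i-1}$ by $\pm$ the differential of $G$. Since $\mathcal F\subset\mathcal K(U)_n\otimes G_{\rho-1}$, there are three possible contributions.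
\begin{itemize}
\item The component in $V\otimes\wedge^pU$ lies in $\mathcal K(U)_p\otimes G_0$ and is mapped to $\mathcal K(U)_{p-1}\otimes G_0$. As $\rho-1\ge1$, it contributes nothing.
\item The component $\nu_{p,n+1}(\eta)$ contributes $(\Delta\otimes1)\nu_{p,n+1}(\eta)$.
\item The component $\nu_{p,n}(\eta)\in\wedge^nU\otimes T_\rho$ is $0$ by Lemma~\ref{lem:Trho}.
\end{itemize}
The components $\nu_{p,i}(\eta)$ with $i\ne n,n+1$ do not contribute.
\end{proof}

\section{The linear form $\varepsilon$}\label{sec:epsilon}

Fix $K$ in the range $\rho+1\le K\le N-d_1$ and put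
\[
n=K-1-\rho,\qquad 0\le n\le(d_1-1)(d_2-2).
\]
Then $7\le K\le N-2$. By Lemma~\ref{lem:strand}, a linear form on $P_{K-2}=P_{n+\rho-1}$ that factors through $\nu_{K-2,n}$ sees only linear forms in $U$. For this to be of use we first need $\nu_{K-2,n}\ne0$, that is, a suitable syzygy.

\subsection{A syzygy from a pencil}
Let $\sigma,\tau$ be a basis of $H^0(\mathcal O(0,1))$. If $w_0,\dots,w_p\in H^0(\mathcal O(d_1,d_2-1))$, then the $2\times2$ minors of the matrix with rows $(\sigma w_i)$ and $(\tau w_i)$ vanish on $X$, and
\[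
\zeta=\sum_{i=0}^p(-1)^i\,\sigma w_0\wedge\cdots\widehat{\sigma w_i}\cdots\wedge\sigma w_p\otimes\tau w_i\in\wedge^pV\otimes V
\]
is a cycle in the Koszul complex $\wedge V\otimes M$, whose differential is
\[
d(x_1\wedge\dots\wedge x_p\otimes m)=\sum_k(-1)^{k-1}x_1\wedge\cdots\widehat{x_k}\cdots\wedge x_p\otimes x_km .
\]
Indeed, for $i<j$ the product with $\sigma w_i$ and $\sigma w_j$ omitted has in $d\zeta$ the coefficient
\[
(-1)^{i+j-1}\,\sigma w_j\cdot\tau w_i+(-1)^{i+j}\,\sigma w_i\cdot\tau w_j=0\in M_2 .
\]
So $\zeta$ defines a class $[\zeta]\in P_p$.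

We choose the $w_i$ so that $p=K-2$ and the image of $\zeta$ in weight $n$ can be controlled. The sections of $\mathcal O(d_1,d_2-1)$ vanishing on $E$ form a space isomorphic to $H^0(\mathcal O(d_1-2,d_2-3))$, of dimension $(d_1-1)(d_2-2)\ge n$. Choose $n$ linearly independent ones $g_1,\dots,g_n$ among them. As $H^1(\mathcal O(d_1-2,d_2-3))=0$ by \eqref{eq:H1}, all sections of $\mathcal O(d_1,d_2-1)|_E$ lift to $X$. They form a space of dimension $(d_1+1)d_2-(d_1-1)(d_2-2)=\rho$. Choose $h_1,\dots,h_\rho\in H^0(\mathcal O(d_1,d_2-1))$ restricting to a basis of it, and take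
\[
(w_0,\dots,w_p)=(g_1,\dots,g_n,h_1,\dots,h_\rho),\qquad p=n+\rho-1=K-2 .
\]

\begin{lemma}\label{lem:nonzero}
$\nu_{K-2,n}([\zeta])\ne0$.
\end{lemma}
\begin{proof}
By Section~\ref{sec:curve}, it suffices to show that the weight $n$ component of the image of $\zeta$ in \eqref{eq:koszulE} is not a boundary. In $\wedge^pV\otimes(M_E)_1$ the terms of $\zeta$ with $\tau w_i=\tau g_k\in U$ vanish. The remaining terms are
\[
(-1)^{n+k-1}\,\sigma g_1\wedge\dots\wedge\sigma g_n\wedge\sigma h_1\wedge\cdots\widehat{\sigma h_k}\cdots\wedge\sigma h_\rho\otimes(\tau h_k)|_E ,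
\]
with $\sigma g_1,\dots,\sigma g_n\in U$. To get the weight $n$ component, replace each $\sigma h_l$ by its component in $V'\cong V_E$, which corresponds to $v_l=(\sigma h_l)|_E$. With $v_k'=(\tau h_k)|_E$, the weight $n$ component is thus
\[
(-1)^n\,(\sigma g_1\wedge\dots\wedge\sigma g_n)\otimes\zeta',\qquad \zeta'=\sum_{k=1}^\rho(-1)^{k-1}v_1\wedge\cdots\widehat{v_k}\cdots\wedge v_\rho\otimes v'_k\in\wedge^{\rho-1}V_E\otimes V_E .
\]
The $\sigma g_k$ are linearly independent, and the differential on $\wedge^nU\otimes(\wedge V'\otimes M_E)$ is $\pm1\otimes d$. So it suffices to show that $\zeta'$ is not of the form $d\eta$ with $\eta\in\wedge^\rho V_E$.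

The nonzero section $\sigma$ does not vanish identically on $E$, because $H^0(X,\mathcal O(-2,-1))=0$. As $E$ is integral, multiplication by $\sigma|_E$ is injective, and $v_1,\dots,v_\rho$ are linearly independent. Extend them to a basis $(b)$ of $V_E$, let $(b^*)$ be the dual basis, and let $\iota_{b^*}$ denote contraction. Then $d\eta=\sum_b\iota_{b^*}\eta\otimes b$.

Suppose $d\eta=\zeta'$. With $\Lambda=\langle v_1,\dots,v_\rho\rangle$, all $\iota_{b^*}\eta$ lie in $\wedge^{\rho-1}\Lambda$. If a monomial of $\eta$ contained a basis vector $b_0\notin\Lambda$, it would contain a second basis vector $b_1$, since $\rho\ge2$. Then $\iota_{b_1^*}\eta$ would contain a monomial with $b_0$, because $\iota_{b_1^*}$ maps the monomials containing $b_1$ to pairwise distinct monomials up to sign. This is a contradiction. Hence $\eta=\lambda\,v_1\wedge\dots\wedge v_\rho$ with $\lambda\in\Bbbk$. Comparing $d\eta=\lambda\sum_k(-1)^{k-1}v_1\wedge\cdots\widehat{v_k}\cdots\wedge v_\rho\otimes v_k$ with $\zeta'$ gives $v_k'=\lambda v_k$, that is, $(\tau-\lambda\sigma)h_k|_E=0$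 for all $k$. As $E$ is integral and $h_k|_E\ne0$, the nonzero section $\tau-\lambda\sigma$ vanishes on $E$. This contradicts $H^0(X,\mathcal O(-2,-1))=0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}\,(1) and (3)}
Let $u_1,\dots,u_g$ be a basis of $U$, with dual basis $(u_i^*)$. By Lemma~\ref{lem:nonzero} we can write
\[
0\ne\nu_{K-2,n}([\zeta])=\sum_{i_1<\dots<i_n}u_{i_1}\wedge\dots\wedge u_{i_n}\otimes\theta_{i_1\dots i_n},\qquad\theta_{i_1\dots i_n}\in T_{\rho-1}.
\]
Fix indices $i_1<\dots<i_n$ with $\theta_{i_1\dots i_n}\ne0$. Put $\xi_k=u_{i_k}^*$, and choose $\psi\in T_{\rho-1}^*$ with $\psi(\theta_{i_1\dots i_n})\ne0$. Define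
\[
\varepsilon:P_{K-2}\xrightarrow{\ \nu_{K-2,n}\ }\wedge^nU\otimes T_{\rho-1}\xrightarrow{\ (\xi_1\wedge\dots\wedge\xi_n)\otimes\psi\ }\Bbbk,\qquad U_1=\bigcap_{k=1}^n\ker\xi_k\subset U ,
\]
where $\xi_1\wedge\dots\wedge\xi_n$ is evaluated on $x_1\wedge\dots\wedge x_n$ as $\det(\xi_k(x_l))$. By construction $\varepsilon([\zeta])=\psi(\theta_{i_1\dots i_n})\ne0$. (For $n=0$ we have $U_1=U$ and $\varepsilon=\psi\circ\nu_{K-2,0}$.) Moreover
\[
\dim U_1=g-n\ge(d_1-1)(d_2-1)-(d_1-1)(d_2-2)=d_1-1\ge1 .
\]

\emph{Condition} (i) \emph{of Proposition~\ref{prop:criterion}.} Let $\eta\in P_{K-1}=P_{n+\rho}$. By Lemma~\ref{lem:strand}, $(1\otimes\varepsilon)\partial\eta$ is the image of $\nu_{n+\rho,n+1}(\eta)\in\wedge^{n+1}U\otimes T_{\rho-1}$ under $\bigl(1\otimes(\xi_1\wedge\dots\wedge\xi_n)\bigr)\Delta\otimes\psi$. So it lies in $U$. For $\omega\in\wedge^{n+1}U$ and $\xi\in U^*$, expanding a determinant along its first row gives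
\[
\bigl(\xi\otimes(\xi_1\wedge\dots\wedge\xi_n)\bigr)\Delta(\omega)=(\xi\wedge\xi_1\wedge\dots\wedge\xi_n)(\omega),
\]
and this vanishes for $\xi=\xi_1,\dots,\xi_n$. Hence $(1\otimes\varepsilon)\partial\eta\in U_1$.

\emph{Condition} (ii). Choose $0\ne y_1\in U_1$. It is $M$-regular, because $M$ is a domain. Then $M/y_1M$ is Cohen--Macaulay of dimension $2$, and $y_1$ extends to an $M$-regular sequence $y_1,y_2,y_3\in V$ by avoiding associated primes as in Section~\ref{sec:betti}. The image of $U_1$ in $\bar V$ has dimension at most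
\[
g-n-1=(N-\rho-2)-(K-1-\rho)-1=N-2-K .
\]

So Proposition~\ref{prop:criterion} applies, and with \eqref{eq:second} it gives part (3) of Theorem~\ref{thm:main}. Part (1) follows. \qed

\begin{remark}
The numbers fit exactly: without the choice $y_1\in U_1$ the bound in (ii) would be $N-1-K$, one more than the number of available factors of $Z$. In this construction the upper end $K=N-d_1$ of the range comes from the number $(d_1-1)(d_2-2)$ of independent sections $g_k$. In Sections~\ref{sec:coker}--\ref{sec:epsilon} the inequality $d_1\le d_2$ was used only to have $d_2\ge2$ when $d_1\ge2$. Beyond this it enters only in the vanishing (a) below.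
\end{remark}

\section{No other degree sequences occur}\label{sec:class}

We prove part (2) of Theorem~\ref{thm:main} for $d_1\ge2$. Suppose $\boldsymbol\delta^K\in C_M$. If $K\ge3$, the degree $K-1$ occurs in $\boldsymbol\delta^K$ in position $K-2$, so $P_{K-2}\ne0$. If $K\le N-2$, the degree $K+1$ occurs in position $K-1$, so $Q_{K-1}\ne0$. It therefore suffices to prove the following.

\begin{proposition}\label{prop:vanish}
Let $2\le d_1\le d_2$.
\begin{enumerate}
\item[(a)] $P_p=0$ for $p\ge N-d_1-1$.
\item[(b)] $Q_p=0$ for $1\le p\le\rho-1$.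
\end{enumerate}
\end{proposition}

Indeed, (a) gives $K\le N-d_1\le N-2$ (trivially so if $K=2$). Then (b) gives $K-1\ge\rho$, since $K-1\ge1$. Hence $K$ is in the range \eqref{eq:range}, and together with part (1) this proves (2). The final statement of Theorem~\ref{thm:main} follows. For $1\le p\le c$, the entry $\beta_{p,p+1}(M)$ is nonzero if and only if some $K\ge p+2$ has $a_K\ne0$, that is, $p+2\le N-d_1$. Similarly $\beta_{p,p+2}(M)$ is nonzero if and only if some $K\le p+1$ has $a_K\ne0$, that is, $\rho+1\le p+1$.

\begin{proof}[Proof of Proposition~\ref{prop:vanish}]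
The groups $P_p$ in (a) sit near the end of the resolution, and for (b) we want to exploit that the dual module starts with a space of dimension only $g$. So we pass to the dual module. By local and Serre duality,
\[
\omega=\operatorname{Ext}^c_S(M,S(-N))\cong\bigoplus_{t\ge1}\omega_t,\qquad\omega_t=H^0(X,\omega_X\otimes L^t)
\]
as graded $S$-modules, the summands for $t\le0$ being zero. Dualizing the resolution $F$ gives $\operatorname{Tor}^S_p(M,\Bbbk)_j^*\cong\operatorname{Tor}^S_{c-p}(\omega,\Bbbk)_{N-j}$. With $i=c-p$ this means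
\[
P_p^*\cong\operatorname{Tor}^S_i(\omega,\Bbbk)_{i+2},\qquad Q_p^*\cong\operatorname{Tor}^S_i(\omega,\Bbbk)_{i+1}.
\]

\emph{Proof of} (a). We may assume $p\le c$, so $0\le i\le d_1-2$. Let $\mathcal M$ be the kernel of the evaluation map $V\otimes\mathcal O_X\to L$. Recall the exact sequences
\[
0\to\wedge^k\mathcal M\to\wedge^kV\otimes\mathcal O\to\wedge^{k-1}\mathcal M\otimes L\to0 .
\]
For $i\ge1$ the Koszul map $\wedge^iV\otimes\omega_2\to\wedge^{i-1}V\otimes\omega_3$ factors, up to sign, through the inclusion of $H^0(\wedge^{i-1}\mathcal M\otimes\omega_X\otimes L^3)$ in $\wedge^{i-1}V\otimes\omega_3$. So its kernel is $H^0(\wedge^i\mathcal M\otimes\omega_X\otimes L^2)$, and for $i=0$ this holds trivially. Now take the sequence with $k=i+1$, twisted by $\omega_X\otimes L$. Since $H^1(X,\omega_X\otimes L)=0$ by \eqref{eq:H1}, the cokernel of $\wedge^{i+1}V\otimes\omega_1\to H^0(\wedge^i\mathcal M\otimes\omega_X\otimes L^2)$ is $H^1(\wedge^{i+1}\mathcal M\otimes\omega_X\otimes L)$. Hence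
\[
\operatorname{Tor}^S_i(\omega,\Bbbk)_{i+2}\cong H^1\bigl(X,\wedge^{i+1}\mathcal M\otimes\mathcal O(d_1-2,d_2-2)\bigr).
\]
On $\mathbb P^1$, the kernel of $H^0(\mathcal O(d))\otimes\mathcal O\to\mathcal O(d)$ is a bundle of rank $d$ without cohomology, hence $\mathcal O(-1)^{d}$. Factor the evaluation map of $L$ into two surjections,
\[
H^0(\mathcal O_{\mathbb P^1}(d_1))\otimes H^0(\mathcal O_{\mathbb P^1}(d_2))\otimes\mathcal O_X\to\mathcal O(d_1,0)\otimes H^0(\mathcal O_{\mathbb P^1}(d_2))\to L .
\]
The kernels of the two steps give an exact sequence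
\[
0\to\mathcal O(-1,0)^{d_1(d_2+1)}\to\mathcal M\to\mathcal O(d_1,-1)^{d_2}\to0 .
\]
So $\wedge^{i+1}\mathcal M\otimes\mathcal O(d_1-2,d_2-2)$ has a filtration whose quotients are direct sums of line bundles
\[
\mathcal O(d_1-2-a+bd_1,\ d_2-2-b),\qquad a,b\ge0,\quad a+b=i+1\le d_1-1\le d_2-1 .
\]
Both degrees are $\ge-1$ (for the second this uses $d_1\le d_2$), so $H^1=0$ by \eqref{eq:H1}.

\emph{Proof of} (b). Here $i=c-p\ge c-\rho+1=g=\dim\omega_1$. As $\omega_0=0$, the space $\operatorname{Tor}^S_i(\omega,\Bbbk)_{i+1}$ is the kernel of $d:\wedge^iV\otimes\omega_1\to\wedge^{i-1}V\otimes\omega_2$. So (b) follows from the following claim with $W=\omega_1$.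

\emph{Claim. Let $W\subset\omega_1$ be a subspace and $i\ge\dim W$. If $\gamma\in\wedge^iV\otimes W$ and $d\gamma=0$ in $\wedge^{i-1}V\otimes\omega_2$, then $\gamma=0$.}

We use induction on $\dim W$. The case $W=0$ is trivial. Let $W\ne0$, so $i\ge1$, and let $x\in X$ be a point outside the base locus of $W$. After trivializing $L$ and $\omega_X$ at $x$, evaluation at $x$ is a linear form on $V$, also denoted $x\in V^*$, and it is a linear form $\operatorname{ev}_x$ on $\omega_1$ and on $\omega_2$. In terms of a basis $(b)$ of $V$ we have $d=\sum_b\iota_{b^*}\otimes b$. So evaluating the second factor of $d\gamma=0$ at $x$ gives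
\[
0=\sum_bb(x)\,\iota_{b^*}\bigl((1\otimes\operatorname{ev}_x)\gamma\bigr)=\iota_x\bigl((1\otimes\operatorname{ev}_x)\gamma\bigr)=(1\otimes\operatorname{ev}_x)(\iota_x\gamma).
\]
Hence $\iota_x\gamma\in\wedge^{i-1}V\otimes W_x$ with $W_x=\ker(\operatorname{ev}_x|_W)$, of dimension $\dim W-1\le i-1$. Contractions anticommute with one another, so $\iota_x$ anticommutes with $d$, and $d(\iota_x\gamma)=-\iota_x(d\gamma)=0$. By induction $\iota_x\gamma=0$. The points $x$ that we may use are dense in $X$. As a section of $L$ that vanishes on a dense set is zero, these $x$ span $V^*$. So $\iota_\xi\gamma=0$ for all $\xi\in V^*$, and $\gamma=0$ because $i\ge1$.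
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BCEGLY} Juliette Bruce, Daniel Corey, Daniel Erman, Steve Goldstein, Robert P. Laudone, Jay Yang, \emph{Syzygies of $\mathbb P^1\times\mathbb P^1$: data and conjectures}, arXiv:2104.14598 (2021).
\end{thebibliography}

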